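# Degrees of categoricity that are not strong

## 1. A cone of degrees that no single pair of copies produces

**Theorem 1 (Main Theorem).** Let $o\in\omega^\omega$ be the unique path of a computable tree $E$, with $o\ge_T 0''$ (for example $o\equiv_T 0^{(n)}$ with $n\ge 2$). There is a degree $\mathbf d$ with $\deg(o)<\mathbf d<\deg(o)''$ such that

1. some computable structure $\mathcal M$ has degree of categoricity $\mathbf d$;
2. there are no computable $\mathcal A,\mathcal B$ with $\mathrm{IsoSpec}(\mathcal A,\mathcal B)=\mathcal D(\ge\mathbf d)$. In particular no computable structure has strong degree of categoricity $\mathbf d$.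

Let us unpack this. All structures are countable, in a computable language, with universe $\omega$; a structure is computable if its atomic diagram is. A structure built on an infinite computable set is silently transferred to $\omega$. We write $f:\mathcal A\cong\mathcal B$ when $f$ is an isomorphism from $\mathcal A$ to $\mathcal B$.

**Definition (spectra).** For computable $\mathcal A,\mathcal B$ put
$$\mathrm{IsoSpec}(\mathcal A,\mathcal B)=\{\mathbf d:\exists f:\mathcal A\cong\mathcal B\ [f\le_T\mathbf d]\},\qquad \mathrm{CatSpec}(\mathcal A)=\bigcap_{\mathcal B}\mathrm{IsoSpec}(\mathcal A,\mathcal B),$$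
the intersection being over all computable copies $\mathcal B$ of $\mathcal A$. Both are upward closed sets of Turing degrees. Let $\mathcal D(\ge\mathbf d)$ be the set of degrees that compute $\mathbf d$. If $\mathrm{CatSpec}(\mathcal A)=\mathcal D(\ge\mathbf d)$, then $\mathbf d$ is the degree of categoricity of $\mathcal A$.

**Definition (spectral dimension, strong degree).** List all pairs $(\mathcal A_i,\mathcal B_i)_{i<\omega}$ of computable copies of $\mathcal M$, so that $\mathrm{CatSpec}(\mathcal M)=\bigcap_{i<\omega}\mathrm{IsoSpec}(\mathcal A_i,\mathcal B_i)$. The spectral dimension of $\mathcal M$ is the least $k$, $1\le k\le\omega$, such that some nonempty $X\subseteq\omega$ with $|X|=k$ has $\mathrm{CatSpec}(\mathcal M)=\bigcap_{i\in X}\mathrm{IsoSpec}(\mathcal A_i,\mathcal B_i)$. If $\mathcal M$ has degree of categoricity $\mathbf d$ and spectral dimension $1$, it has strong degree of categoricity $\mathbf d$. Equivalently, there are computable copies $\mathcal A,\mathcal B$ of $\mathcal M$ with $\mathrm{IsoSpec}(\mathcal A,\mathcal B)=\mathcal D(\ge\mathbf d)=\mathrm{CatSpec}(\mathcal M)$.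

So a degree of categoricity $\mathbf d$ is the exact cost of being able to identify $\mathcal M$ with each of its computable copies, and it is strong if a single pair of copies already forces that cost.

The smallest example is an infinite set with no structure: the identity is an isomorphism between any two copies, so the strong degree of categoricity is $\mathbf 0$. Here is one with content. Let $\mathcal A=(\omega,<)$. Fix a computable one-to-one enumeration $k_0,k_1,\dots$ of a c.e. set $K\equiv_T 0'$. Let $\mathcal B$ have the even numbers in their usual order and put $2s+1$ between $2k_s$ and $2k_s+2$. Each gap receives at most one odd number, so $\mathcal B\cong\mathcal A$, and $\mathcal B$ is computable. The isomorphism $f:\mathcal A\cong\mathcal B$ is unique, and $f^{-1}(2n+2)-f^{-1}(2n)$ is $2$ if $n\in K$ and $1$ otherwise; so $f\ge_T 0'$, that is, $\mathrm{IsoSpec}(\mathcal A,\mathcal B)\subseteq\mathcal D(\ge\mathbf 0')$. In any computable copy of $(\omega,<)$, the oracle $0'$ counts the predecessors of an element, because "there is a predecessor not yet listed" is a $\Sigma_1$ question. Hence $\mathcal D(\ge\mathbf 0')\subseteq\mathrm{CatSpec}(\mathcal A)\subseteq\mathrm{IsoSpec}(\mathcal A,\mathcal B)$,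 all three sets are equal, and $(\omega,<)$ has strong degree of categoricity $\mathbf 0'$.

It is known that there are computable structures (even rigid ones) that have a degree of categoricity and finite spectral dimension greater than $1$, and that there is a computable structure with a degree of categoricity and infinite spectral dimension. For such a structure the degree is not its strong degree, but the same degree might be the strong degree of another structure. The problem treated here comes from Joey Lakerdas-Gayle, "Isomorphism Spectra and Computably Composite Structures", arXiv:2501.16586 (2025): is there a computable structure with degree of categoricity $\mathbf d$ such that no computable structure at all has strong degree of categoricity $\mathbf d$? Theorem 1 with $o\equiv_T 0''$ answers yes.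

**Conventions.** A tree is a nonempty subset $S$ of $\omega^{<\omega}$ closed under initial segments; $[S]$ is its set of infinite paths, and $\mathrm{Sp}(S)$ is the set of degrees that compute an element of $[S]$. For instance, if $[S]=\{y\}$ then $\mathrm{Sp}(S)=\mathcal D(\ge\deg(y))$. We write $\lambda$ for the empty string and $[\sigma]$ for the set of finite or infinite sequences extending $\sigma$ (including $\sigma$ itself). In $\Phi^{o\oplus\tau}$ with $\tau$ a finite string, queries to $\tau$ beyond $|\tau|$ diverge. We use freely the limit lemma ($g\le_T a'$ iff $g(x)=\lim_b G(x,b)$ for some total $G\le_T a$) and the fact that $a'$ decides $\Sigma_1(a)$ questions and $a''$ decides $\Pi_2(a)$ questions.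

## 2. Isomorphisms as paths, and why finitely many pairs are worth one

**Lemma 2.** For computable $\mathcal A,\mathcal B$ in the same language there is a c.e. $W\subseteq\omega^{<\omega}$ such that
$$\{f\oplus f^{-1}:f:\mathcal A\cong\mathcal B\}=\{x\in\omega^\omega:\forall n\ x{\restriction}n\notin W\}.$$
If this set is nonempty, it is $[S]$ for a computable tree $S$, and $\mathrm{IsoSpec}(\mathcal A,\mathcal B)=\mathrm{Sp}(S)$.

*Proof.* The purpose is to turn a question about structures into one about trees. Let $x=f\oplus g$. If $f,g$ are not mutually inverse, we see this from one value of each. If $f$ fails to preserve a relation, a function or a constant, we see this from finitely many values of $f$ and the atomic diagrams. So every failure shows on a finite initial segment of $x$, effectively, and we let $W$ be the set of strings showing a failure. If the set is nonempty, let $S$ consist of those $\tau$ no initial segment of which is enumerated into $W$ within $|\tau|$ steps. Since $\lambda\notin W$, $S$ is nonempty; it is closed under initial segments and computable. If $x{\restriction}n$ enters $W$ at step $s$, then $x{\restriction}\max(n,s)\notin S$;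 so $[S]$ is the displayed set. As $f$ computes $f^{-1}$, a degree computes some isomorphism iff it computes a path of $S$. $\square$

So item 2 of Theorem 1 holds if $\mathcal D(\ge\mathbf d)$ is not $\mathrm{Sp}(S)$ for any computable tree $S$, while item 1 asks that it be an intersection of such sets. A finite intersection gives nothing extra: a path through the tree of pairs built from $S$ and $S'$ is a path of $S$ together with a path of $S'$. On the level of structures this reads as follows.

**Theorem 3 (spectral dimension).** If a degree of categoricity $\mathbf d$ is not a strong degree of categoricity of any computable structure, then every computable structure with degree of categoricity $\mathbf d$ has spectral dimension $\omega$. In particular the structure $\mathcal M$ of Theorem 1 does.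

*Proof.* We show that $k<\omega$ pairs can be merged into one. Suppose $\mathcal M$ has degree of categoricity $\mathbf d$ and $\mathrm{CatSpec}(\mathcal M)=\bigcap_{i<k}\mathrm{IsoSpec}(\mathcal A_i,\mathcal B_i)$ with $1\le k<\omega$. Replace function and constant symbols by their graphs. This does not change the isomorphisms, nor which structures are computable (function values are found by search). Let $\mathcal A=\bigsqcup_{i<k}\mathcal A_i$ and $\mathcal B=\bigsqcup_{i<k}\mathcal B_i$, with the $i$-th summand named by a unary predicate. An isomorphism between two such sums is a union of isomorphisms of the summands, and $k$ is finite, so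
$$\mathrm{IsoSpec}(\mathcal A,\mathcal B)=\bigcap_{i<k}\mathrm{IsoSpec}(\mathcal A_i,\mathcal B_i)=\mathcal D(\ge\mathbf d).$$
In a computable copy $\mathcal C$ of $\mathcal A$, the $i$-th summand lives on a computable set and is a computable copy of $\mathcal M$. Since $\mathbf d\in\mathrm{CatSpec}(\mathcal M)$, $\mathbf d$ computes an isomorphism from the $i$-th summand of $\mathcal A$ to that of $\mathcal C$ (through $\mathcal M$), and hence, $k$ being finite, from $\mathcal A$ to $\mathcal C$. So $\mathcal D(\ge\mathbf d)\subseteq\mathrm{CatSpec}(\mathcal A)\subseteq\mathrm{IsoSpec}(\mathcal A,\mathcal B)=\mathcal D(\ge\mathbf d)$; also $\mathcal B$ is a copy of $\mathcal A$. Thus $\mathcal A$ has strong degree of categoricity $\mathbf d$, a contradiction. $\square$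

The place where this breaks for infinitely many trees is uniformity: an $x$ that computes a path of each $S_m$ may use a different program for each $m$, and then it need not compute a path of the product. The whole proof lives in that gap.

## 3. Unique paths, and trading an $o'$-computable tree for a computable one

**Lemma 4.** For each $n$, a function of degree $\mathbf 0^{(n)}$ is the unique path of a computable tree. If $o$ is the unique path of a computable tree, then so is some function of degree $\deg(o)''$.

*Proof.* We code halting times, so that every false claim is refuted by a finite amount of information. Let $f_0$ be constantly $0$. Let $f_{i+1}(e)=0$ if $\Phi_e^{f_0\oplus\dots\oplus f_i}(e)\uparrow$, and otherwise $1+$ the least $s$ such that this computation halts in $s$ steps with queries below $s$. Given $f_0,\dots,f_i$, a false claim $f_{i+1}(e)=0$ is refuted when the computation halts, and a claim $f_{i+1}(e)=s+1$ is checked outright. So the conditions are effectively closed, and, as in the proof of Lemma 2, $f_0\oplus\dots\oplus f_n$ is the unique path of a computable tree. Each $f_{i+1}$ has the degree of the jump of $f_0\oplus\dots\oplus f_i$,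 so $f_0\oplus\dots\oplus f_n\equiv_T 0^{(n)}$. For the second claim, start from $o$ in place of $f_0$ and adjoin two such functions. $\square$

**Lemma 5.** Let $o$ be the unique path of a computable tree $E$ and $(S_m)$ a uniformly $o'$-computable sequence of trees. There are uniformly computable trees $\hat S_m$ such that every path of $\hat S_m$ computes $o$ and an element of $[S_m]$; and, uniformly in $m$, from $o\oplus x$ with $x\in[S_m]$ one computes a path of $\hat S_m$.

*Proof.* We attach to a path $x$ the oracle $o$ (which $E$ pins down) and witnesses $w$ that the approximations to "$x{\restriction}l\in S_m$" say yes infinitely often. By the limit lemma there is $\Gamma$ with $\Gamma^o(m,\tau,b)\in\{0,1\}$ total and $\lim_b\Gamma^o(m,\tau,b)=S_m(\tau)$, the characteristic function. Code pairs so that $l\le\langle l,a\rangle$. Let $\hat S_m$ be the set of (coded) triples $(\bar o,\bar x,\bar w)$ of strings of a common length $n$, read as one string of length $n$, with $\bar o\in E$ and such that for every $i=\langle l,a\rangle<n$, writing $\bar w(i)=\langle b,s\rangle$: $b\ge a$, and if $s\le n$ then $\Gamma^{\bar o\restriction s}(m,\bar x{\restriction}l,b)\downarrow=1$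 in at most $s$ steps. Passing to a shorter $n$ only removes requirements, so this is a tree; it is computable uniformly in $m$.

A path has the form $(o,x,w)$, since its first coordinate is in $[E]=\{o\}$. Taking $n\ge s$ we get, for all $l,a$, some $b\ge a$ with $\Gamma^o(m,x{\restriction}l,b)=1$. Since the limit exists, it is $1$; so $x{\restriction}l\in S_m$ for all $l$, that is, $x\in[S_m]$. Conversely, given $o$ and $x\in[S_m]$, let $w(i)$, for $i=\langle l,a\rangle$, be the least $\langle b,s\rangle$ with $b\ge a$ and $\Gamma^{o\restriction s}(m,x{\restriction}l,b)\downarrow=1$ in at most $s$ steps. It exists because the limit is $1$, and $(o,x,w)$ is a path. $\square$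

## 4. The coding theorem and the degrees it makes strong

Lemma 2 turns pairs of structures into trees. We need the converse, for a whole sequence of trees inside one structure.

**Theorem 6 (coding).** Let $(S_m)$ be uniformly computable trees and $G=\{m:[S_m]\neq\emptyset\}$. There are computable structures $\mathcal N$ and $\mathcal N^{(m)}$ $(m\in\omega)$ such that:

(a) if $m\in G$ then $\mathcal N^{(m)}\cong\mathcal N$, and every isomorphism $\mathcal N\to\mathcal N^{(m)}$ computes an element of $[S_m]$;

(b) if $h\ge_T0''$ and $\Theta$ is a functional with $\Theta^h(m,\cdot)\in[S_m]$ for all $m\in G$, then for every computable $\mathcal B\cong\mathcal N$, $h$ computes an isomorphism $\mathcal N\to\mathcal B$.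

Note the asymmetry: (a) gives each $m$ separately, while (b) demands a program that is uniform in $m\in G$. The proof is in Sections 8 to 10. First, its consequence for one tree.

**Theorem 7.** For a degree $\mathbf d\ge\mathbf 0''$ the following are equivalent: (i) $\mathbf d$ is the strong degree of categoricity of some computable structure; (ii) $\mathcal D(\ge\mathbf d)=\mathrm{IsoSpec}(\mathcal A,\mathcal B)$ for some computable $\mathcal A,\mathcal B$; (iii) $\mathcal D(\ge\mathbf d)=\mathrm{Sp}(S)$ for some computable tree $S$.

*Proof.* (i)⇒(ii) is the definition and (ii)⇒(iii) is Lemma 2. For (iii)⇒(i) apply Theorem 6 with $S_m=S$ for all $m$. By (a), $\mathcal N^{(0)}\cong\mathcal N$ and $\mathrm{IsoSpec}(\mathcal N,\mathcal N^{(0)})\subseteq\mathrm{Sp}(S)=\mathcal D(\ge\mathbf d)$. As $\mathbf d$ computes $0''$ and a path of $S$, (b) gives $\mathcal D(\ge\mathbf d)\subseteq\mathrm{CatSpec}(\mathcal N)\subseteq\mathrm{IsoSpec}(\mathcal N,\mathcal N^{(0)})$. So all these sets are equal. $\square$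

Now look for a degree that is not strong. The sensible first attempt is to take $\mathbf d=\deg(o\oplus D)$ with $D$ noncomputable from $o$ but as simple as possible, say $D\le_To'$. This cannot work.

**Proposition 8.** Let $n\ge2$. Every $\mathbf d$ with $\mathbf0^{(n)}\le\mathbf d\le\mathbf0^{(n+1)}$ is a strong degree of categoricity.

*Proof.* Let $o\equiv_T0^{(n)}$ be the unique path of a computable tree (Lemma 4), and let $D\in\omega^\omega$ have degree $\mathbf d$, so $o\le_TD\le_To'$. Then $\{D{\restriction}k:k\in\omega\}$ is an $o'$-computable tree with unique path $D$. Lemma 5 gives a computable tree $\hat S$ all of whose paths compute $D$, with a path computable from $o\oplus D\equiv_TD$. So $\mathrm{Sp}(\hat S)=\mathcal D(\ge\mathbf d)$, and Theorem 7 applies. $\square$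

The exact point of failure is that an $o'$-computable $D$ can be isolated as the only path of an $o'$-computable tree. So $D$ must be beyond $o'$. We shall build $D$ as a limit of an $o'$-computable sequence of strings whose values genuinely change.

## 5. A function $D$ with decoys, and the Main Theorem

What do we want of $D$? To defeat a single pair $(\mathcal A,\mathcal B)$ we need this: whenever $o\oplus D$ computes an isomorphism by a functional $\Phi$, some other function $y$, which we call a decoy, makes $\Phi^{o\oplus y}$ an isomorphism too, and $o\oplus y$ does not compute $D$. On the other hand infinitely many trees together should force $D$. The compromise is a tree whose paths are $D$ and the decoys, in which one decoy is useless but any two decoys together give $D$. A path through $D{\restriction}n$ for every $n$ then forces either $D$ or two decoys.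

**Theorem 9.** Let $o\in\omega^\omega$. There are $D\in\omega^\omega$, an $o'$-computable sequence of strings $(\delta_t)$, a set $J\subseteq\omega$, functions $y_j$ $(j\in J)$, and an $o'$-computable tree $T$ such that

* (C1) $D\not\le_To$, and for every $n$, $\delta_t\supseteq D{\restriction}n$ for all large $t$;
* (C2) $[T]=\{D\}\cup\{y_j:j\in J\}$, and these are pairwise distinct;
* (C3) if $i\ne j$ are in $J$, then $D\le_To\oplus y_i\oplus y_j$;
* (C4) if $W$ is a c.e. set of strings, $\mathcal C=\{x:\forall n\ x{\restriction}n\notin W\}$, $\Phi$ is a functional and $\Phi^{o\oplus D}\in\mathcal C$, then there is $y$ with $\Phi^{o\oplus y}\in\mathcal C$ and $D\not\le_To\oplus y$.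

The proof is in Sections 6 and 7. We first use it. The trees we want are $T$ above $D{\restriction}n$, for all $n$, but $D$ is not available to index a uniformly $o'$-computable family. Using $T$ above $\sigma$ for all strings $\sigma$ fails: in the construction below, for each $j\in J$ there is a $\sigma$ such that $y_j$ is the only path of $T$ above $\sigma$. A degree in the categoricity spectrum would then have to compute $y_j$, and nothing in (C1)–(C4) says that $o\oplus D$ does. The remedy is to let the tree for $\sigma$ die as soon as $\delta_u$ leaves $\sigma$. For $\sigma\in\omega^{<\omega}$ and $s\in\omega$ let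
$$S_{\sigma,s}=\{\lambda\}\cup\{\tau\in T:\tau\text{ is comparable with }\sigma,\text{ and }\delta_u\supseteq\sigma\text{ for all }s\le u\le s+|\tau|\}.\tag{1}$$
These are trees, uniformly $o'$-computable. Call $(\sigma,s)$ good if $\delta_u\supseteq\sigma$ for all $u\ge s$. If $(\sigma,s)$ is good, then $\sigma\subset D$ by (C1), $[S_{\sigma,s}]=[T]\cap[\sigma]$, and $D\in[S_{\sigma,s}]$. If it is not good, the lengths in $S_{\sigma,s}$ are bounded and $[S_{\sigma,s}]=\emptyset$. By (C1), for each $n$ there is $s$ with $(D{\restriction}n,s)$ good.

**Lemma 10.** If $x\ge_To$ computes an element of $[S_{\sigma,s}]$ for every good $(\sigma,s)$, then $x\ge_TD$.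

*Proof.* For each $n$, $x$ computes some $z_n\in[T]\cap[D{\restriction}n]$. If some $z_n=D$ we are done. Otherwise every $z_n$ is a decoy by (C2). A given $y_j\ne D$ extends $D{\restriction}n$ for only finitely many $n$, so at least two different decoys $y_i,y_j$ occur among the $z_n$. Then $x\ge_To\oplus y_i\oplus y_j\ge_TD$ by (C3). $\square$

*Proof of Theorem 1 from Theorems 6 and 9.* Let $o$ be as in Theorem 1, $D$ as in Theorem 9, $\mathbf d=\deg(o\oplus D)$.

**Step 1: the structure.** We code all trees (1) at once. Index the $S_{\sigma,s}$ as $(S_m)$, let $\hat S_m$ be the computable trees of Lemma 5, and let $\mathcal M=\mathcal N$ be the structure of Theorem 6 for $(\hat S_m)$. By Lemma 5, $G=\{m:[\hat S_m]\ne\emptyset\}$ is the set of indices of good pairs; it is not empty.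

**Step 2: $\mathbf d$ suffices.** We check $\mathcal D(\ge\mathbf d)\subseteq\mathrm{CatSpec}(\mathcal M)$. The function $h=o\oplus D$ computes $0''$. For $m\in G$ we have $D\in[S_m]$, so by Lemma 5 $h$ computes a path of $\hat S_m$, uniformly in $m\in G$. By Theorem 6(b), $h$ computes an isomorphism from $\mathcal M$ onto every computable copy.

**Step 3: $\mathbf d$ is necessary.** We check $\mathrm{CatSpec}(\mathcal M)\subseteq\mathcal D(\ge\mathbf d)$. Let $\deg(x)\in\mathrm{CatSpec}(\mathcal M)$. For each $m\in G$, $x$ computes an isomorphism $\mathcal N\to\mathcal N^{(m)}$, hence a path of $\hat S_m$ by Theorem 6(a), hence $o$ and an element of $[S_m]$ by Lemma 5. As $G\neq\emptyset$, $x\ge_To$, and by Lemma 10, $x\ge_To\oplus D$. This proves item 1.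

**Step 4: no single pair.** We prove item 2. Suppose $\mathrm{IsoSpec}(\mathcal A,\mathcal B)=\mathcal D(\ge\mathbf d)$ with $\mathcal A,\mathcal B$ computable, and let $W$ be as in Lemma 2. Some $f:\mathcal A\cong\mathcal B$ has $f\oplus f^{-1}=\Phi^{o\oplus D}$ for a functional $\Phi$. By (C4) there is $y$ with $D\not\le_To\oplus y$ and $\Phi^{o\oplus y}=f'\oplus f'^{-1}$ for some $f':\mathcal A\cong\mathcal B$. So $\deg(o\oplus y)\in\mathrm{IsoSpec}(\mathcal A,\mathcal B)$ although $\deg(o\oplus y)\not\ge\mathbf d$, a contradiction. A structure with strong degree of categoricity $\mathbf d$ would provide such a pair, so there is none.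

**Step 5: the position of $\mathbf d$.** First, $\deg(o)<\mathbf d$ since $D\not\le_To$. Next, $\mathbf d\le\deg(o)''$, since $D$ is the limit of the $o'$-computable sequence $(\delta_t)$. Finally, by Lemma 4 some function of degree $\deg(o)''$ is the unique path of a computable tree $S$, so $\mathcal D(\ge\deg(o)'')=\mathrm{Sp}(S)$, and $\deg(o)''$ is a strong degree of categoricity by Theorem 7. Since $\mathbf d$ is not, $\mathbf d\neq\deg(o)''$. $\blacksquare$

**Theorem 11 (location).** Let $n\ge2$.

(1) There is $\mathbf d$ with $\mathbf0^{(n)}<\mathbf d<\mathbf0^{(n+2)}$ that is a degree of categoricity but not the strong degree of categoricity of any computable structure.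

(2) Every $\mathbf d$ with $\mathbf 0^{(n)}\le\mathbf d\le\mathbf0^{(n+1)}$ is a strong degree of categoricity. Consequently every $\mathbf d$ as in (1) is incomparable with $\mathbf 0^{(n+1)}$.

*Proof.* (1) is Theorem 1 with $o\equiv_T0^{(n)}$, and the first sentence of (2) is Proposition 8. If $\mathbf d$ is as in (1) and comparable with $\mathbf 0^{(n+1)}$, then $\mathbf d$ lies in $[\mathbf0^{(n)},\mathbf0^{(n+1)}]$ or in $[\mathbf0^{(n+1)},\mathbf0^{(n+2)}]$, and Proposition 8 for $n$ or for $n+1$ makes $\mathbf d$ strong, a contradiction. $\square$

It remains to prove Theorems 9 and 6.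

## 6. Building $D$ and the decoys from $o'$

Consider one instance of (C4) in isolation, a functional $\Phi$ and a c.e. set $W$. Suppose $D$ is so far committed to $\sigma'$. Ask $o'$ whether some $\tau\supseteq\sigma'$ has $\Phi^{o\oplus\tau}{\restriction}n\downarrow\in W$ for some $n$. If yes, let $D$ extend $\tau$; then $\Phi^{o\oplus D}\notin\mathcal C$. If no, then any $y\supset\sigma'$ with $\Phi^{o\oplus y}$ total has $\Phi^{o\oplus y}\in\mathcal C$. So split: $D$ goes one way, and in the other direction we grow $y$ by finding extensions $\tau$ with $\Phi^{o\oplus\tau}(k)\downarrow$ for $k=0,1,\dots$. If at some point there is no such extension, we move $D$ over to the current initial segment of $y$, and then $\Phi^{o\oplus D}(k)\uparrow$. Either way we win. The move of $D$ is the reason why $D$ is a limit of $o'$-computable strings, rather than $o'$-computable.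

Condition (C3) is met by writing large numbers into $y$. If $y(p)$ exceeds a stage after which $\delta_u{\restriction}p$ no longer changes, then $y(p)$ tells us $D{\restriction}p$. But $y$ alone must not compute $D$, and we cannot prescribe the entries of the strings $\tau$ found by search. So each decoy has free intervals, where a search result stands, and padded positions, where a large number stands. Free intervals of different decoys are kept disjoint; thus the maximum of two decoys is large everywhere.

**Notation.** Let $(\Phi_j,W_j)$ list all pairs (functional, c.e. set of strings), $(\theta_j)$ all partial $o$-computable functions, $(\Psi_k)$ all functionals. Let $(K_s)$ be an $o$-computable enumeration of $K=o'$ and $\kappa(p)=\min\{s:K_s{\restriction}p=K{\restriction}p\}$. The function $\kappa$ is nondecreasing and $o'$-computable. If $f(p)\ge\kappa(p)$ for almost all $p$, then $K{\restriction}p=K_{f(p)}{\restriction}p$ for these $p$, so $o'\le_To\oplus f$. At any moment of stage $t$, a *new* number is one exceeding $t$ and all numbers used so far in the construction (entries and lengths of all strings mentioned, including results of searches,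 arguments, indices). $\mathrm{pad}(\pi,L)$ is $\pi$ extended to length $L$ by copies of one new number $b\ge\kappa(L)$. For example $\mathrm{pad}((3,1),5)=(3,1,b,b,b)$.

**Data.** At the end of stage $t$ we have a number $l$ and strings $\sigma_0\subset\dots\subset\sigma_l=\delta_t$. For each $j<l$ the requirement $R_j$ (which handles $(\Phi_j,W_j)$ and $\theta_j$) is *alive* and has a status: *out*, *stuck* or *wait*. For each waiting $j$ we have strings $\eta_j^0\subset\dots\subset\eta_j^{k_j}=:\eta_j$, the beginning of a decoy. At stage $0$: $l=0$, $\sigma_0=\lambda$. The stages $t\ge1$ are $D$-stages or $Y_j$-stages $(j\in\omega)$, infinitely many of each kind, in a computable arrangement.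

**$D$-stage.** This starts $R_l$. Let $\sigma=\sigma_l$. Choose a new $b\ne\theta_l(|\sigma|)$ ($o'$ decides whether that value exists) and let $\sigma'=\sigma^\frown b$. Ask whether there are $\tau\supseteq\sigma'$ and $n$ with $\Phi_l^{o\oplus\tau}{\restriction}n\downarrow\in W_l$.

* Yes: for the least such $\tau$ put $\sigma_{l+1}=\mathrm{pad}(\tau,L)$ with $L$ new; $R_l$ is out.
* No: choose new $b_0\ne b_1$; put $\eta_l^0=\sigma'^\frown b_0$, $k_l=0$, $\sigma_{l+1}=\mathrm{pad}(\sigma'^\frown b_1,L)$ with $L$ new; $R_l$ is wait.

In both cases increase $l$ by $1$.

**$Y_j$-stage.** This tries to lengthen the decoy of $R_j$. If $j\ge l$ or $R_j$ does not wait, do nothing. Otherwise let $k=k_j$, let $q$ be new and $\pi=\mathrm{pad}(\eta_j,q)$. Ask whether there is $\tau\supseteq\pi$ with $\Phi_j^{o\oplus\tau}(k)\downarrow$.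

* No: $R_j$ becomes stuck. Discard all $R_i$ with $i>j$. For each waiting $i<j$ reset $k_i$ to the largest $k'\le k_i$ with $|\eta_i^{k'}|\le|\sigma_j|$; the strings $\eta_i^{k}$ with $k>k'$ are dropped, and the steps $(i,k)$ with $k\ge k'$ performed earlier are *undone*. Put $\sigma_{j+1}=\mathrm{pad}(\pi,L)$ with $L$ new, and $l=j+1$.
* Yes: take the least $\tau$. Ask whether there are $n$ and $\tau^0,\tau^1\supseteq\tau$ with $\Psi_k^{o\oplus\tau^0}(n)\downarrow\ne\Psi_k^{o\oplus\tau^1}(n)\downarrow$ (a splitting). Let $\delta=\sigma_l$. If there is no splitting, let $\tau^*=\tau$. If there is one, take the least triple, replace $\delta$ by $\mathrm{pad}(\delta,L')$ with $L'$ new (so $L'>n$), and let $\tau^*=\tau^\varepsilon$ with $\varepsilon\in\{0,1\}$ and $\Psi_k^{o\oplus\tau^\varepsilon}(n)\ne\delta(n)$. Put $\eta_j^{k+1}=\mathrm{pad}(\tau^*,L'')$ with $L''$ new (so $L''>n$ if a splitting was used), and $k_j=k+1$. We say that step $(j,k)$ is *performed*. Discard all $R_i$ with $i>j+k$, put $l:=\min(l,j+k+1)$ and then $\sigma_l:=\mathrm{pad}(\delta,L)$ with $L$ new.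

All questions are $\Sigma_1(o)$, so the construction is $o'$-computable. Discarding $R_i$ with $i>j+k$ removes the later requirements whose becoming stuck could undo step $(j,k)$; the requirements $R_i$ with $j<i\le j+k$ may still undo it, but each of them becomes stuck only finitely often.

**Observations.** These four facts are read off the construction.

(O0) While $R_i$ is alive, $\sigma_i$ does not change. Indeed a $D$-stage defines only $\sigma_{l+1}$, and a $Y_j$-stage changes only the top string $\sigma_l$ for the new $l$, while $R_l$ is not alive. Moreover, while $R_i$ is alive and does not become stuck, $\sigma_{i+1}$ is only ever replaced by extensions. For if $R_j$ becomes stuck and $R_i$ stays alive with $i\ne j$, then $i+1\le j$ and $\sigma_{i+1}$ is unchanged; and a step replaces the new top string by an extension of the old $\delta=\delta_{t-1}$, which extends all old $\sigma$'s.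

(O1) At the end of a stage $t$ at which something is done, $|\delta_t|$ exceeds the lengths of all other strings used so far, because its length $L$ is chosen last.

(O2) If $i$ waits, then $\sigma_{i+1}\supseteq\sigma'^\frown b_1$ and $\eta_i^0=\sigma'^\frown b_0$ are incompatible, and $|\eta_i^0|=|\sigma_i|+2\le|\sigma_{i+1}|$. So for $i<j$, $|\eta_i^0|\le|\sigma_{i+1}|\le|\sigma_j|$, and the reset is always possible (with $k'=0$ at worst).

(O3) $\delta_u\supseteq\delta_{u-1}$ unless some $R_i$ becomes stuck at stage $u$, and then both $\delta_{u-1}$ and $\delta_u$ extend $\sigma_i$ (recall $\eta_i\supset\sigma_i$).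

## 7. Verification of (C1)–(C4)

**Lemma 12.** For each $n$: $(A_n)$ $R_n$ is started and discarded only finitely often, and is eventually permanently alive with fixed status and fixed $\sigma_n$; $(B_n)$ each step $(j,k)$ with $j+k=n$ is performed finitely often.

*Proof.* The aim is that all injuries are finite. Assume $(A_i),(B_i)$ for $i<n$. Let $t_1$ be a stage after which the $R_i$, $i<n$, are alive and are never started, discarded or changed in status, and no step of sum $<n$ is performed. $R_n$ is discarded only when some $R_i$ with $i<n$ becomes stuck or a step of sum $<n$ is performed; so after $t_1$ it is never discarded. Also $l\ge n$ after $t_1$, so $R_n$, if not alive, is started at the next $D$-stage. From then on its status changes at most once, from wait to stuck, and $\sigma_n$ is fixed by (O0). This is $(A_n)$.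

Let $t_2\ge t_1$ be a stage after which $R_0,\dots,R_n$ are permanently alive with fixed status. Suppose step $(j,k)$ with $j+k=n$ is performed at a stage $u>t_2$. Before it $l\ge n+1$; all $R_i$ with $i>n$ are discarded, so now $l=n+1$, and $|\sigma_{n+1}|=|\delta_u|>|\eta_j^{k+1}|$ by (O1). Since $R_n$ stays alive and does not become stuck, $\sigma_{n+1}$ is only extended afterwards. After $u$, $R_j$ is not discarded, and step $(j,k)$ could be undone only when some $R_i$ with $i>j$ becomes stuck. By the choice of $t_2$ then $i\ge n+1$, so $|\sigma_i|\ge|\sigma_{n+1}|\ge|\eta_j^{k+1}|$, and the reset leaves $k_j\ge k+1$. So after $u$ always $k_j\ge k+1$, and step $(j,k)$ is never performed again. This is $(B_n)$. $\square$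

**The limit objects.** Let $D=\bigcup_n\sigma_n$ (final values) and let $J$ be the set of $j$ with final status wait. Let $j\in J$. Once $R_j$ is settled, every $Y_j$-stage performs a step. Fix $k$. After the stage by which all steps $(j,k')$ with $k'\le k$ have been performed for the last time and $R_j$ is settled, $k_j$ is never $\le k$; otherwise $k_j\le k$ would persist until the next $Y_j$-stage, which would perform a step $(j,k')$ with $k'\le k$. So $k_j\to\infty$, all $\eta_j^k$ reach final values (for which we keep the notation), and $\eta_{j,t}\supseteq\eta_j^k$ for all large $t$, where $\eta_{j,t}$ is $\eta_j$ at the end of stage $t$. Let $y_j=\bigcup_k\eta_j^k$.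

**Lemma 13.** Let $j\in J$. Every step $(j,k)$ is performed. If $t_0$ is the stage of its last performance, then after $t_0$ the requirement $R_j$ is neither discarded nor stuck, step $(j,k)$ is not undone, and the values of $\eta_j^k,\eta_j^{k+1}$ at the end of stage $t_0$ are final.

*Proof.* Finally $k_j>k$, and $k_j$ grows only by $1$ at a time, through steps; so step $(j,k)$ is performed. If after $t_0$ $R_j$ were discarded, it would be started anew with $k_j=0$, and step $(j,k)$ would be needed again. If it became stuck, it could be waiting in the end only after a discard and a new start. If step $(j,k)$ were undone, $k_j$ would be $\le k$ and step $(j,k)$ would be needed again. Each case contradicts the choice of $t_0$. As $k_j\ge k+1$ from $t_0$ on, $\eta_j^k$ and $\eta_j^{k+1}$ are never dropped. $\square$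

**Proof of (C1).** By Lemma 12, $\delta_t\supseteq\sigma_n$ for all large $t$, and the $|\sigma_n|$ increase strictly, which gives the second part. At the final start of $R_n$ we choose $\sigma'=\sigma_n{}^\frown b$ with $b\neq\theta_n(|\sigma_n|)$, and $\sigma_{n+1}\supseteq\sigma'$ from then on, whether $R_n$ is out, waits or becomes stuck (then $\sigma_{n+1}\supseteq\eta_n^0\supset\sigma'$). So $D(|\sigma_n|)\ne\theta_n(|\sigma_n|)$ for every $n$, and $D\not\le_To$. $\square$

**Lemma 14.** Let $j\in J$ and let $t_0$ be the stage at which step $(j,k)$ is performed for the last time. For $p\le|\eta_j^{k+1}|$ we have $|\delta_u|\ge p$ and $\delta_u{\restriction}p=\delta_{t_0}{\restriction}p=D{\restriction}p$ for all $u\ge t_0$.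

*Proof.* This says that $D$ is settled as far as the decoy has been finally built. By (O1), $|\delta_{t_0}|\ge p$. We use induction on $u>t_0$. If nothing becomes stuck at $u$, then $\delta_u\supseteq\delta_{u-1}$ by (O3). If $R_i$ becomes stuck at $u$, then $i\neq j$ by Lemma 13, and $i<j$ would discard $R_j$; so $i>j$. Step $(j,k)$ is not undone, so the reset leaves $k_j\ge k+1$, whence $|\sigma_i|\ge|\eta_j^{k+1}|\ge p$. By (O3), $\delta_{u-1}$ and $\delta_u$ both extend $\sigma_i$, so they agree below $p$. Finally, $\delta_u{\restriction}p=D{\restriction}p$ for large $u$ by (C1). $\square$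

**Proof of (C3).** The purpose is to read a modulus for $(\delta_t)$ off two decoys. Let $c(p)$ be the least $t$ with $|\delta_t|\ge p$ and $\delta_u{\restriction}p=\delta_t{\restriction}p$ for all $u\ge t$. Let $j\in J$ and let step $(j,k)$ be performed for the last time at stage $t_0$. By Lemma 13, and in the notation of that performance, the positions of $y_j$ in $[|\eta_j^k|,|\eta_j^{k+1}|)$ consist of the free interval $[q,|\tau^*|)$ and the padded positions in $[|\eta_j^k|,q)\cup[|\tau^*|,L'')$. If $p$ is padded, then $y_j(p)$ is at least $\kappa(L)$ for some $L>p$ (namely $L=q$ or $L=L''$), so $y_j(p)\ge\kappa(p)$. Also $y_j(p)>t_0$, as the padding number was new at stage $t_0$, and $t_0\ge c(p)$ by Lemma 14. So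
$$y_j(p)\ge\max(\kappa(p),c(p))\quad\text{for padded }p.\tag{2}$$
Free intervals chosen at different stages are disjoint: the later $q$ is new, so it exceeds the earlier $|\tau^*|$. Let $i\ne j$ be in $J$. A stage performs at most one step, so for $p\ge\max(|\eta_i^0|,|\eta_j^0|)$ the position $p$ is padded for $y_i$ or for $y_j$. Put $f(p)=\max(y_i(p),y_j(p))$. By (2), $f(p)\ge\max(\kappa(p),c(p))$ for almost all $p$. Hence $o\oplus f$ computes $o'$, thus also $(\delta_t)$, and $D{\restriction}p=\delta_{f(p)}{\restriction}p$ for almost all $p$. So $D\le_To\oplus y_i\oplus y_j$. $\square$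

**Lemma 15.** $D\not\le_To\oplus y_j$ for $j\in J$.

*Proof.* Let $k\in\omega$; we show $\Psi_k^{o\oplus y_j}\ne D$. Consider the last performance of step $(j,k)$, at stage $t_0$. Suppose first that there was no splitting above $\tau$. As $y_j\supset\tau$, if $\Psi_k^{o\oplus y_j}$ is total, then it is $o$-computable: to find its value at $n$, search for any $\tau'\supseteq\tau$ with $\Psi_k^{o\oplus\tau'}(n)\downarrow$; an initial segment of $y_j$ is such a $\tau'$, and all give the same value. So it is not $D$, by (C1). Suppose now that there was a splitting. Then $y_j\supset\tau^*=\tau^\varepsilon$ and $\Psi_k^{o\oplus y_j}(n)\neq\delta(n)$ for the padded $\delta$, of length $L'>n$. As $\delta_{t_0}\supseteq\delta$ and $n+1\le L''=|\eta_j^{k+1}|$, Lemma 14 gives $\delta(n)=\delta_{t_0}(n)=D(n)$. $\square$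

**Proof of (C4).** Let $(\Phi,W)=(\Phi_j,W_j)$ and $\Phi^{o\oplus D}\in\mathcal C$. The final status of $R_j$ is not out, as then $D\supset\tau$ with $\Phi^{o\oplus\tau}{\restriction}n\in W$ for some $n$. It is not stuck, as then $D\supset\pi$ where no $\tau\supseteq\pi$ has $\Phi^{o\oplus\tau}(k)\downarrow$, so that $\Phi^{o\oplus D}(k)\uparrow$. (By (O0), $\sigma_{j+1}$ keeps extending $\tau$, respectively $\pi$.) So $j\in J$. By the last performances of the steps $(j,k)$, $\Phi^{o\oplus y_j}(k)\downarrow$ for all $k$. By the answer "no" at the final start of $R_j$, no $\tau\supseteq\sigma'$ has $\Phi^{o\oplus\tau}{\restriction}n\downarrow\in W$ for any $n$; since $y_j\supset\eta_j^0\supset\sigma'$, we get $\Phi^{o\oplus y_j}\in\mathcal C$. By Lemma 15, $y=y_j$ is as required. $\square$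

**Proof of (C2).** Let $T$ be the set of all initial segments of the stage strings, that is, of $\delta_t$ and of $\eta_{j,t}$ for $j$ waiting at the end of stage $t$, for all $t$.

**Step 1: $T$ is $o'$-computable.** We bound the stage at which a string can appear by its largest entry. Let $\lambda\neq\sigma\in T$ and let $t$ be the first stage at whose end $\sigma$ is an initial segment of a stage string, say of $\zeta$. Then $t\ge1$, as $\delta_0=\lambda$ is the only stage-$0$ string, and $\zeta$ is not an initial segment of a stage-$(t-1)$ string. We claim that $\zeta$ properly extends some stage-$(t-1)$ string $\zeta_0$ and that its first entry after $\zeta_0$ is a new number of stage $t$. The cases are: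

* $D$-stage: $\zeta$ is $\delta_t$ or $\eta_l^0$ (old $l$), and both extend $\sigma'=\delta_{t-1}{}^\frown b$ with $b$ new.
* $R_j$ becomes stuck: the strings $\eta_{i,t}$, $i<j$, are initial segments of $\eta_{i,t-1}$, so $\zeta=\delta_t\supseteq\mathrm{pad}(\eta_{j,t-1},q)$ with $q>|\eta_{j,t-1}|$, and the first entry after $\eta_{j,t-1}$ is a new padding number.
* A step $(j,k)$ is performed: $\eta_{j,t}\supseteq\mathrm{pad}(\eta_{j,t-1},q)$ as before; $\delta_t$ is $\delta_{t-1}$ followed by padding numbers; $\eta_{i,t}=\eta_{i,t-1}$ for the other $i$ waiting at the end of stage $t$.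
* Nothing is done: there are no new stage strings.

Since $\sigma\not\subseteq\zeta_0$ and both are initial segments of $\zeta$, $\sigma$ contains the entry after $\zeta_0$, which is $>t$. So $t<\max\sigma$, the largest entry. Hence a nonempty $\sigma$ is in $T$ iff it is an initial segment of a stage-$t$ string for some $t<\max\sigma$, and $o'$ decides this.

**Step 2: the listed paths are distinct paths of $T$.** Clearly $D,y_j\in[T]$. Let $i\in J$. By (O2) $\eta_i^0\subset y_i$ is incompatible with $\sigma_{i+1}\subset D$, so $y_i\ne D$. If $i<j$ are in $J$, then $y_j\supset\eta_j^0\supset\sigma_j\supseteq\sigma_{i+1}$, so $y_j\neq y_i$.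

**Step 3: there are no other paths.** Let $x\in[T]$, $x\ne D$, and let $r$ be least with $x(r)\neq D(r)$. Choose $n$ with $|\sigma_n|>r$ (final value) and $t^*$ after which $R_0,\dots,R_n$ are settled. For $t>t^*$, $\delta_t$ and all $\eta_{i,t}$ with $i\ge n$ extend $\sigma_n\subset D$, so they do not extend $x{\restriction}(r+1)$. For each $N$ let $x{\restriction}N$ be an initial segment of a stage-$t(N)$ string. Each stage has only finitely many stage strings, so $t(N)\to\infty$. Hence for some $i<n$ there are infinitely many $N$ with $t(N)>t^*$ and $x{\restriction}N\subseteq\eta_{i,t(N)}$. In particular $R_i$ waits after $t^*$, so $i\in J$. Since $\eta_{i,t}\supseteq\eta_i^k$ for all large $t$, $x$ extends $\eta_i^k$ for every $k$, that is, $x=y_i$. $\square$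

This proves Theorem 9. The claim made before (1) can now be checked: for $j\in J$ and $\sigma=\eta_j^0$, the functions $D$ and $y_i$ with $i>j$ extend $\sigma_{j+1}$, which is incompatible with $\sigma$; and for $i<j$ in $J$, $y_i\supset\eta_i^0$ is incompatible with $\sigma_{i+1}\subseteq\sigma_j\subset\sigma$. So $y_j$ is the only path of $T$ above $\eta_j^0$.

## 8. Torsors over a tree and the cochain equation

We turn to Theorem 6. For finite sets let $+$ be symmetric difference. The finite subsets of a set $Z$ form the $\mathbb F_2$-vector space with basis $Z$, whose zero is the empty set, written $0$ or $\emptyset$. For $v\subseteq Z$ and $z\in Z$ let $v(z)\in\mathbb F_2$ be $1$ if $z\in v$ and $0$ otherwise. The idea is to attach to each level of a tree a copy of such a vector space whose origin has been forgotten (a torsor: a set on which the space acts freely and transitively), with projections between levels. An isomorphism must choose an origin on each level coherently, and with a twist at the bottom this choice contains a path.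

**Language.** Unary predicates $U_{m,n}$, unary functions $F_{m,\sigma}$ ($\sigma\in\omega^{<\omega}$) and $p$, constants $c_m$. Let $\mathcal N_e$ be the $e$-th partial computable structure in this language ($\varphi_e$ answers atomic queries). Every computable structure in the language is some $\mathcal N_e$.

**Structure.** Let $Q_m$ be uniformly computable trees, to be specified in Section 9. Let $V_{m,n}$ be the space of finite subsets of $Q_m\cap\omega^n$. The universe of $\mathcal N$ is the set of all $(m,n,X)$ with $X\in V_{m,n}$, and $U_{m,n}=\{(m,n,X):X\in V_{m,n}\}$. If $\sigma\in Q_m\cap\omega^n$, then $F_{m,\sigma}$ maps $(m,n,X)$ to $(m,n,X+\{\sigma\})$ and is the identity elsewhere; if $\sigma\notin Q_m$, it is the identity. Let $p:V_{m,n+1}\to V_{m,n}$ be the linear map with $p(\{\sigma\})=\{\sigma{\restriction}n\}$, and in $\mathcal N$ let $p(m,n+1,X)=(m,n,p(X))$, with $p$ the identity on $U_{m,0}$. Let $c_m=(m,0,\emptyset)$. Thus a node $\sigma$ is in $p(X)$ iff an odd number of children of $\sigma$ is in $X$.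

In a copy of $\mathcal N$, $V_{m,n}$ acts freely and transitively on $U_{m,n}$ via the $F$'s; write $w+X$ for this action. Then $p(w+X)=p(w)+p(X)$ for $w\in U_{m,n+1}$.

**Cochains.** In $\mathcal N_e$ let $w^e_{m,0}=c_m$ and, for $n\ge1$, let $w^e_{m,n}$ be the least element of $U_{m,n}$, found by search. Let $Q_{m,t}$ be the finite part of $Q_m$ built by the end of stage $t$. We say $\gamma^e_{m,n}$ becomes defined by stage $t$ if $n<t$ and within $t$ steps $w^e_{m,n},w^e_{m,n+1}$ are found along with a finite $X\subseteq Q_{m,t-1}\cap\omega^n$ of code $<t$ such that $F_X(w^e_{m,n})=p(w^e_{m,n+1})$ is verified, where $F_X$ is the composition of the $F_{m,\sigma}$, $\sigma\in X$, in a fixed order. At the first such stage $\gamma^e_{m,n}$ is set to be the least such $X$, and is fixed forever. In all cases $\gamma^e_{m,n}$, if defined, is a finite subset of $Q_m\cap\omega^n$. If $\mathcal N_e\cong\mathcal N$, then exactly one $X$ works, by freeness and transitivity; so all $\gamma^e_{m,n}$ get defined and $p(w^e_{m,n+1})=w^e_{m,n}+\gamma^e_{m,n}$.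

**Lemma 16.** If $\mathcal N_e\cong\mathcal N$, the isomorphisms $f:\mathcal N\to\mathcal N_e$ correspond to the families $v_{m,n}\in V_{m,n}$ with
$$v_{m,0}=0,\qquad v_{m,n}=\gamma^e_{m,n}+p(v_{m,n+1}),\tag{3}$$
via $f(m,n,X)=w^e_{m,n}+v_{m,n}+X$; and $f$ and $v$ compute each other. We call such families *solutions*.

*Proof.* This reduces isomorphisms to linear algebra. A map $f$ preserves the $U$'s and commutes with the $F$'s iff it has the displayed form: $f(m,n,\emptyset)$ is $w^e_{m,n}+v_{m,n}$ for a unique $v_{m,n}$, and then $f(m,n,X)=f(m,n,\emptyset)+X$. Such an $f$ is automatically a bijection, since the $U$'s partition both universes. Further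
$$p(f(m,n+1,X))=w^e_{m,n}+\gamma^e_{m,n}+p(v_{m,n+1})+p(X),\qquad f(p(m,n+1,X))=w^e_{m,n}+v_{m,n}+p(X),$$
and these agree for all $X$ iff the second part of (3) holds; on $U_{m,0}$ there is nothing to check. Finally $f(c_m)=c_m$ iff $v_{m,0}=0$. From $f$ one finds $v_{m,n}$ by searching for the $X$ with $w^e_{m,n}+X=f(m,n,\emptyset)$, and from $v$ one evaluates $f$. $\square$

**The plain attempt.** Suppose we take $Q_m=S_m$. Part (a) of Theorem 6 will come out easily. Part (b) asks us to solve (3) with an oracle $h\ge_T0''$ that knows one path of $S_m$. Fix $m$ and $e$ and drop them. Equation (3) reads, at a node $\sigma$ of length $n$,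
$$v_n(\sigma)=\gamma_n(\sigma)+\sum_{\tau\text{ child of }\sigma}v_{n+1}(\tau),\tag{4}$$
so in a part of the tree of bounded length the solution is forced from the top down: $v_n(\sigma)$ is the parity of the total number of elements of $\gamma_n,\gamma_{n+1},\dots$ extending $\sigma$. Where there are paths this sum can be meaningless. Take the tree $\{0^n:n\in\omega\}$ and suppose $\gamma_n=\{0^n\}$ for all $n$. Then (3) has the solution $v_n(0^n)=n\bmod2$, found from the bottom up, while $\sum_i|\gamma_i\cap[0^n]|$ is infinite. Now add a dead branch $1,1^2,\dots,1^L$ to this tree, with arbitrary $\gamma_n$ on it. There $v$ is computed from the top; then $v_1(0)=\gamma_0(\lambda)+v_1(1)$, and on $0^n$ one goes on from the bottom. So one must know which nodes lie on paths. For general computable trees this is a $\Sigma^1_1$-complete question, far from $0''$, and even in well-founded parts of unbounded length the recursion (4) is not carried out by a fixed number of jumps. Here the attempt stops.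

The way out is to let the tree react to the cochains. We enlarge $S_m$ to $Q_m$ by labels, and whenever $|\gamma^e_n\cap[\sigma]|$ is seen to be odd for some $n\ge|\sigma|$ we stop all growth above $\sigma$. We call such a $\sigma$ frozen. For frozen nodes the total parity is a finite sum. For nodes never frozen all the parities are even, and we can hope that $v(\sigma)=0$ is right there. Two difficulties arise: freezing may destroy the path we want, so each node gets infinitely many twins among its siblings (a label $t$) from which an unfrozen one can be chosen; and if $\mathcal N_e\not\cong\mathcal N$ we have no bound on the number of frozen siblings, so a label must be able to announce "infinitely many are frozen, ignore $e$ from here on", in such a way that this announcement is harmless if $\mathcal N_e\cong\mathcal N$.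

## 9. The labelled trees $Q_m$

Fix $m$ and drop it from the notation ($Q$, $\gamma^e_n$). A label is a (code for a) quadruple $a=(s,g,W,t)$ with $s,t\in\omega$, $g\in\omega\cup\{\infty\}$, $W\subseteq\omega$ finite. Here $s$ is a step in $S_m$; $g$, in position $j$, is a guess about $\mathcal N_j$ ($\infty$: all $\gamma^j_i$ get defined; $k$: $\gamma^j_k$ does not); $W$ is the set of $e$ announced to have infinitely many frozen siblings here; and $t$ is the stage of entry.

**Definition (active, frozen).** For $\sigma=(a_0,\dots,a_{n-1})$ with $a_i=(s_i,g_i,W_i,t_i)$ let
$$\mathrm{Act}(\sigma)=\{e<|\sigma|:g_e=\infty\text{ and }e\notin W_i\text{ for all }e\le i<|\sigma|\}.$$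
If $e\in\mathrm{Act}(\sigma)$, then $\sigma$ is *$e$-frozen by stage $t$* if for some $n\ge|\sigma|$, $\gamma^e_i$ is defined by stage $t$ for all $i\le n$, and $|\gamma^e_n\cap[\sigma]|$ is odd. It is *$e$-frozen* if this holds for some $t$; being $e$-frozen includes $e\in\mathrm{Act}(\sigma)$. Let $\mathrm{fr}_e(\rho,t)$ be the number of children $\tau\in Q_{t-1}$ of $\rho$ that are $e$-frozen by stage $t$.

For example, let $|\sigma|=2$, $e\in\mathrm{Act}(\sigma)$, and let $\gamma^e_0,\dots,\gamma^e_3$ be defined by stage $t$. Since $\gamma^e_2\subseteq\omega^2$, $\gamma^e_2\cap[\sigma]$ is empty or $\{\sigma\}$; in the second case $\sigma$ is $e$-frozen by stage $t$. If $\sigma\notin\gamma^e_2$ but $\gamma^e_3$ contains exactly one child of $\sigma$, then $\sigma$ is $e$-frozen too, with $n=3$. If $\sigma\notin\gamma^e_2$ and $\gamma^e_3$ contains exactly two children of $\sigma$, then levels $2$ and $3$ do not freeze $\sigma$, but each of the two children at which $e$ is still active is itself $e$-frozen.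

**Construction of $Q$.** $Q_0=\{\lambda\}$. At stage $t\ge1$, for each $\sigma\in Q_{t-1}$, $n=|\sigma|$, and each $a=(s,g,W,t)$ with $s<t$, with $g<t$ or $g=\infty$, and with $W\subseteq\mathrm{Act}(\sigma)$ or, if $g=\infty$, $W\subseteq\mathrm{Act}(\sigma)\cup\{n\}$, put $\sigma^\frown a$ into $Q$ iff (with $g_n:=g$)

* (Q0) $(s_0,\dots,s_{n-1},s)\in S_m$;
* (Q1) no $\rho$ with $\lambda\ne\rho\subseteq\sigma$ is $e$-frozen by stage $t$ for any $e\in\mathrm{Act}(\rho)$;
* (Q2) for each $j\le n$ with $g_j=k\in\omega$: $\gamma^j_k$ is not defined by stage $t$;
* (Q3) for each $j\le n$ with $g_j=\infty$: $\gamma^j_i$ is defined by stage $t$ for all $i\le n$;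
* (Q4) for each $i<n$ and $e\in W_i$: $\mathrm{fr}_e(\sigma{\restriction}i,t)\ge n-i$.

There is no circularity, as which $\gamma$'s are defined by stage $t$ depends only on $Q_{t-1}$ (and on the given list $(\mathcal N_e)$). Finitely many nodes enter at each stage, and a node whose last label is $(\cdot,\cdot,\cdot,t)$ enters at stage $t$ or never. So the $Q_m$ are uniformly computable, and $\mathcal N$ is computable. By (Q0), if $x\in[Q_m]$ has $s$-part $(s_i)_i$, then $(s_i)_i\in[S_m]$.

**Lemma 17.** If $f\in[S_m]$, there is $x\in[Q_m]$ with $x\le_Tf\oplus0''$, uniformly in $m$.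

*Proof.* We follow the true guesses. Call $\sigma\in Q$ *sound* if

* (i) no $\rho$ with $\lambda\neq\rho\subseteq\sigma$ is ever $e$-frozen for any $e\in\mathrm{Act}(\rho)$;
* (ii) for $j<|\sigma|$: if $g_j=k\in\omega$ then $\gamma^j_k$ is never defined, and if $g_j=\infty$ then all $\gamma^j_i$ are eventually defined;
* (iii) if $i<|\sigma|$ and $e\in W_i$, then $\sigma{\restriction}i$ has infinitely many $e$-frozen children.

The string $\lambda$ is sound. Let $\sigma$ be sound with $s$-part $f{\restriction}n$, $n=|\sigma|$. Let $g=\infty$ if all $\gamma^n_i$ get defined; otherwise let $g$ be the least $k$ such that $\gamma^n_k$ is never defined. Let $W$ be the set of $e\in\mathrm{Act}(\sigma)$ (and $e=n$, if $g=\infty$) such that $\sigma$ has infinitely many $e$-frozen children. Put $\tau_t=\sigma^\frown(f(n),g,W,t)$.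

For all large $t$, $\tau_t\in Q$: (Q0) holds as $f\in[S_m]$; (Q1) is (i); (Q2) and (Q3) hold by (ii) and the choice of $g$, for large $t$; and (Q4) concerns only $i<n$ and holds for large $t$ by (iii). For all large $t$, $\tau_t$ is sound: (ii) and (iii) hold by the choice of $g$ and $W$. For (i) only $\rho=\tau_t$ is to be considered. The finite set $\mathrm{Act}(\tau_t)$ does not depend on $t$, and each $e$ in it is in $\mathrm{Act}(\sigma)$ or is $n$ with $g=\infty$, and is not in $W$. So only finitely many children of $\sigma$ are $e$-frozen, and for large $t$ the node $\tau_t$ is not among them.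

All questions asked are $\Pi_2$ or simpler, so $0''$ finds $g$, $W$ and the least $t$ such that $\tau_t\in Q$ is sound. Iterating, we get $x$. $\square$

**Proof of Theorem 6(a).** Here we twist the bottom projection. Let $\mathcal N^{(m)}$ be $\mathcal N$ with $p$ on $U_{m,1}$ replaced by $p(m,1,X)=(m,0,p(X)+\{\lambda\})$; it is computable. As in Lemma 16, the isomorphisms $f:\mathcal N\to\mathcal N^{(m)}$ are the maps $f(m',n,X)=(m',n,v_{m',n}+X)$ where, on component $m$,
$$v_{m,0}=0,\qquad v_{m,0}=\{\lambda\}+p(v_{m,1}),\qquad v_{m,n}=p(v_{m,n+1})\ (n\ge1),$$
and on the other components $v_{m',0}=0$ and $v_{m',n}=p(v_{m',n+1})$ for all $n$. If $m\in G$, take $x\in[Q_m]$ from Lemma 17 and put $v_{m,0}=0$, $v_{m,n}=\{x{\restriction}n\}$ for $n\ge1$, and $0$ on all other components. The equations hold, so $\mathcal N^{(m)}\cong\mathcal N$. Conversely let $f$ be any isomorphism. Then $p(v_{m,1})=\{\lambda\}$, so $|v_{m,1}|$ is odd; and each $\sigma\in v_{m,n}$, $n\ge1$, has an odd number of children in $v_{m,n+1}$. Start with an element of $v_{m,1}$ and choose successively a child in $v_{m,n+1}$. This computes from $f$ a path of $Q_m$, hence an element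 of $[S_m]$. $\square$

## 10. Solving the cochain equation from $0''$ and a path

**Proof of Theorem 6(b).** Let $\mathcal B=\mathcal N_e\cong\mathcal N$. The number $e$ is fixed from now on. Fix also $m$ and drop it; write $\gamma_n=\gamma^e_n$. All $\gamma_n$ are defined, and each is a finite subset of $Q\cap\omega^n$. By Lemma 16 there is a solution $v^*$; it is not given effectively, but its existence will control finiteness. For a node $\sigma$ we write $g_e(\sigma),W_i(\sigma)$ for the parts of its labels.

**Step 1: bounded subtrees.** We record that on them the solution is forced. For $\sigma\in Q$ such that the lengths of the elements of $Q\cap[\sigma]$ are bounded, put $\mathrm{tot}(\sigma)=\sum_i|\gamma_i\cap[\sigma]|\bmod2$, a finite sum.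

**Lemma 18.** If $Q\cap[\sigma]$ has bounded length, then $v^*_{|\sigma|}(\sigma)=\mathrm{tot}(\sigma)$.

*Proof.* We use induction on the maximal length in $Q\cap[\sigma]$ minus $|\sigma|$. By (4), with a sum that has finitely many nonzero terms as $v^*_{n+1}$ is finite, $v^*_n(\sigma)=\gamma_n(\sigma)+\sum_\tau v^*_{n+1}(\tau)$, where $n=|\sigma|$ and $\tau$ runs over the children of $\sigma$. By induction this is $\gamma_n(\sigma)+\sum_\tau\mathrm{tot}(\tau)$. Only finitely many levels $i$ occur, and each $\gamma_i$ is finite, so the sums may be interchanged, and the result is $\mathrm{tot}(\sigma)$. $\square$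

**Step 2: the reaction of $Q$ to $\gamma$.** We collect what (Q1)–(Q4) say about a true copy.

**Lemma 19.**

1. If $\tau\in Q$, $|\tau|=n+1>e$, $g_e(\tau)=\infty$, and $\tau$ enters at stage $t$, then $\gamma_i$ $(i\le n)$ are defined by stage $t$.
2. If $\mu\in Q$ is $e$-frozen, then $Q\cap[\mu]$ is finite and $\mathrm{tot}(\mu)=1$. If $n\ge|\mu|$ is least with $|\gamma_n\cap[\mu]|$ odd, the lengths in $Q\cap[\mu]$ are at most $n$.
3. If $\sigma\in Q$, $|\sigma|>e$ and $g_e(\sigma)=k\in\omega$, then $Q\cap[\sigma]$ is finite.
4. If $\rho\in Q$ and $|\rho|\ge e$, then $\rho$ has only finitely many $e$-frozen children.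
5. If $\sigma\in Q$, $i<|\sigma|$ and $e\in W_i(\sigma)$ (so $e\le i$), then the elements of $Q\cap[\sigma{\restriction}(i+1)]$ have length $\le i+1+F$, where $F<\infty$ is the number of $e$-frozen children of $\sigma{\restriction}i$.

*Proof.* (1) is condition (Q3) with $j=e\le n$.

(2) Let $n$ be as stated and let $t$ be least such that all $\gamma_i$, $i\le n$, are defined by stage $t$. From stage $t$ on, $\mu$ is $e$-frozen by the current stage, so (Q1) forbids new proper extensions of $\mu$; hence $Q\cap[\mu]$ is finite. As $e<|\mu|$ and $g_e(\mu)=\infty$, by (1) an extension of $\mu$ of length $n+1$ could enter only at a stage by which all $\gamma_i$, $i\le n$, are defined, that is, at a stage $\ge t$. It would be a proper extension, so there are none. Thus in $\mathrm{tot}(\mu)$ the levels from $|\mu|$ to $n-1$ contribute even numbers, level $n$ an odd number, and higher levels nothing.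

(3) As $\mathcal N_e\cong\mathcal N$, $\gamma_k$ gets defined, and from that stage on (Q2) with $j=e$ forbids new proper extensions of $\sigma$.

(4) By (2) and Lemma 18, the $e$-frozen children of $\rho$ lie in the finite set $v^*_{|\rho|+1}$.

(5) We have $e\le i$ because $W_i(\sigma)\subseteq\mathrm{Act}(\sigma{\restriction}i)\cup\{i\}$; so $F<\infty$ by (4). A proper extension of $\sigma{\restriction}(i+1)$ of length $n+1$ has a parent of length $n>i$, and (Q4) requires $n-i\le F$. $\square$

Part 5 is the promised harmlessness: an announcement in $W$ that $\mathcal N_e$ freezes infinitely many siblings is false for a true copy, and the tree above it stops after $F$ further levels.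

**Step 3: a candidate solution.** Call $\sigma\in Q$ with $|\sigma|\ge e+1$ *free* if $e\in\mathrm{Act}(\sigma)$ and no $\rho\subseteq\sigma$ with $|\rho|\ge e+1$ is $e$-frozen. If $\sigma$ is not free, then $g_e(\sigma)\in\omega$, or $e\in W_i(\sigma)$ for some $e\le i<|\sigma|$, or some $\rho\subseteq\sigma$ is $e$-frozen; so $Q\cap[\sigma]$ has bounded length by Lemma 19(3), (5), (2). All children of a non-free node are non-free. For $|\sigma|=n\ge e+1$ let
$$v'_n(\sigma)=\begin{cases}0&\text{if }\sigma\text{ is free},\\ \mathrm{tot}(\sigma)&\text{otherwise.}\end{cases}$$
By Lemma 18, $v'_n\subseteq v^*_n$ as sets, so $v'_n$ is finite.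

**Lemma 20.** $v'_n=\gamma_n+p(v'_{n+1})$ for $n\ge e+1$.

*Proof.* At a non-free $\sigma$ the equation says $\mathrm{tot}(\sigma)=\gamma_n(\sigma)+\sum_{\text{children}}\mathrm{tot}$, which we saw in the proof of Lemma 18.

Let $\mu$ be free, $|\mu|=n$. As $e\in\mathrm{Act}(\mu)$, $\mu$ is not $e$-frozen and all $\gamma_i$ are defined, $|\gamma_i\cap[\mu]|$ is even for all $i\ge n$. For $i=n$ we have $\gamma_n\cap[\mu]\subseteq\{\mu\}$, so $\mu\notin\gamma_n$. We must therefore show $\sum_cv'_{n+1}(c)=0$ over the children $c$ of $\mu$. There are three kinds of children:

* free ones $c$: then $v'_{n+1}(c)=0$, and $|\gamma_i\cap[c]|$ is even for all $i\ge n+1$, for the same reason as for $\mu$;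
* the set $C$ of $e$-frozen ones, finite by Lemma 19(4);
* the set $\Omega$ of those at which $e$ is not active, that is, with $e\in W_n$.

These are all: since $\mu$ is free, a child at which $e$ is active fails to be free only if it is itself $e$-frozen. For each $i\ge n+1$, $|\gamma_i\cap[\mu]|$ is the sum of the $|\gamma_i\cap[c]|$ over all children $c$, with finitely many nonzero terms since $\gamma_i$ is finite. It is even, and so are the contributions of the free children, so
$$\sum_{c\in C}|\gamma_i\cap[c]|+\sum_{\nu\in\Omega}|\gamma_i\cap[\nu]|\quad\text{is even for each }i\ge n+1.\tag{5}$$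
Each $Q\cap[c]$, $c\in C$, is finite by Lemma 19(2). By Lemma 19(5) with $i=n$, the lengths in $\bigcup_{\nu\in\Omega}Q\cap[\nu]$ are bounded by $n+1+F$, with the same $F$ (the number of $e$-frozen children of $\mu$) for all $\nu\in\Omega$. So only finitely many $i$ contribute a nonzero term to (5), and summing over them gives $\sum_{c\in C}\mathrm{tot}(c)+\sum_{\nu\in\Omega}\mathrm{tot}(\nu)=0$ in $\mathbb F_2$. That is, $\sum_cv'_{n+1}(c)=0=v'_n(\mu)+\gamma_n(\mu)$. $\square$

**Step 4: $0''$ computes $v'$.** We verify effectiveness.

**Lemma 21.** The value $v'_{|\sigma|}(\sigma)$ is computable from $0'$, uniformly in $\sigma\in Q$ with $|\sigma|\ge e+1$ and in $m$. The finite sets $v'_n$ are computable from $0''$, uniformly in $n\ge e+1$ and in $m$.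

*Proof.* The set $\mathrm{Act}(\sigma)$ is computable, and $0'$ decides the $\Sigma_1$ question whether some prefix of $\sigma$ is $e$-frozen; so $0'$ decides whether $\sigma$ is free. If it is not, $0'$ finds a bound on the lengths in $Q\cap[\sigma]$ as follows. If a prefix is $e$-frozen, the number $n$ of Lemma 19(2) for it is a bound, found by search. If $g_e(\sigma)=k\in\omega$, find a stage $t$ by which $\gamma_k$ is defined, and take the maximum of $|\sigma|$ and the lengths in $Q_t$. If $e\in W_i(\sigma)$, the bound is $i+1+F$. The $e$-frozen children of $\sigma{\restriction}i$ form a finite set that is c.e. uniformly, and $0'$ finds its size $F$ by asking, for $k=1,2,\dots$, the $\Sigma_1$ question whether there are at least $k$ of them, until the answer is no. Given the bound, $\mathrm{tot}(\sigma)$ is computed from the computable sequence $(\gamma_i)$.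

Finally, $0''$ finds $v'_n$ by searching for a finite $X\subseteq Q\cap\omega^n$ with $v'_n=1$ on $X$ and $v'_n=0$ on $(Q\cap\omega^n)\setminus X$, a condition that is $\Pi_1$ relative to $0'$. $\square$

**Step 5: the bottom levels and the conclusion.** It remains to satisfy (3) on levels up to $e$ and to correct the value at $\lambda$. Let $u_n=v'_n$ for $n\ge e+1$ and $u_n=\gamma_n+p(u_{n+1})$ for $n=e,e-1,\dots,0$. By Lemma 20, $u_n=\gamma_n+p(u_{n+1})$ for all $n$, and $u_0\subseteq\{\lambda\}$.

If $u_0=0$, then $u$ is a solution on this component. If $u_0=\{\lambda\}$, let $z=v^*+u$. Then $z_n=p(z_{n+1})$ for all $n$ and $z_0=\{\lambda\}$. Each element of $z_n$ has an odd number of children in $z_{n+1}$, so choosing successively children we see that $[Q_m]\neq\emptyset$, whence $[S_m]\ne\emptyset$ and $m\in G$. Therefore $\Theta^h(m,\cdot)\in[S_m]$, and by Lemma 17 $h$ computes some $x\in[Q_m]$. Since $\{x{\restriction}n\}=p(\{x{\restriction}(n+1)\})$ and $u_0+\{x{\restriction}0\}=\{\lambda\}+\{\lambda\}=0$, the family $(u_n+\{x{\restriction}n\})_n$ is a solution on this component.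

By Lemma 21 and $h\ge_T0''$, $h$ computes $u$ uniformly in $m$ and can tell which of the two cases applies; it uses $\Theta$ only when $m\in G$. So $h$ computes a solution on all components, and by Lemma 16 an isomorphism $\mathcal N\to\mathcal B$. This completes the proof of Theorem 6, and with it that of Theorem 1. $\blacksquare$
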